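# From unconditional power differences to a functional calculus on Stolz domains

## 1. A submultiplicative norm over all scales of an operator

Let $A$ be a bounded operator on a complex Banach space $X\ne\{0\}$. Suppose that for some $\omega\in[0,\frac\pi2)$ the spectrum of $A$ lies in the closed sector
$$\Sigma_\omega=\{0\}\cup\{z\ne 0:\ |\arg z|\le\omega\}.$$
Let $\mathcal H$ be the algebra of functions that are holomorphic on some open set (depending on the function) containing $\Sigma_\omega$. Recall the Riesz–Dunford calculus. If $B$ is bounded and $\varphi$ is holomorphic on an open set $U\supset\sigma(B)$, then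
$$\varphi(B)=\frac1{2\pi i}\int_\Gamma\varphi(\lambda)(\lambda-B)^{-1}\,d\lambda ,$$
where $\Gamma$ is a positively oriented contour in $U\setminus\sigma(B)$ that surrounds $\sigma(B)$ inside $U$. The map $\varphi\mapsto\varphi(B)$ is an algebra homomorphism, it gives the expected result for polynomials, exponentials and rational functions with poles off $\sigma(B)$, and $\sigma(\varphi(B))=\varphi(\sigma(B))$. Since $\sigma(rA)=r\sigma(A)\subset\Sigma_\omega$ for $r>0$, the operator $\varphi(rA)$ makes sense for all $\varphi\in\mathcal H$ and all $r>0$. We think of $r$ as a scale.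

**Definition (the norm over scales).** Fix $\Lambda>1$. For $\varphi\in\mathcal H$, $r>0$ and a finite set $F\subset\mathbb Z$, put
$$N_{r,F}(\varphi)=\sup\Big\{\Big\|\sum_{k\in F}\varepsilon_k\,\varphi(r\Lambda^kA)\Big\|:\ \varepsilon_k\in\mathbb C,\ |\varepsilon_k|\le1\Big\},\qquad N(\varphi)=\sup_{r,F}N_{r,F}(\varphi)\in[0,\infty].$$

The number $N_{r,F}(\varphi)$ is always finite, being at most $\sum_{k\in F}\|\varphi(r\Lambda^kA)\|$. The number $N(\varphi)$ may be infinite.

**Example.** Let $X=\mathbb C$ and $A=w>0$. Choosing the $\varepsilon_k$ to align the phases, we get $N_{r,F}(\varphi)=\sum_{k\in F}|\varphi(r\Lambda^kw)|$. So $N(\varphi)$ is finite only if $\varphi(x)$ tends to $0$, in a summable way along geometric progressions, as $x\to0$ and as $x\to\infty$. For $\varphi(z)=z/(z-i)$ we have $|\varphi(x)|\to1$ as $x\to\infty$, hence $N(\varphi)=\infty$. For $\varphi(z)=ze^{-z}$ we have $N(\varphi)<\infty$.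

In this example $N_{r,F}$ is visibly submultiplicative, because $\sum|a_kb_k|\le\sum|a_k|\sum|b_k|$. The whole proof rests on the fact that this survives for operators.

**Lemma 1.** For $\varphi_1,\varphi_2\in\mathcal H$, $r>0$ and finite $F\subset\mathbb Z$,
$$N_{r,F}(\varphi_1\varphi_2)\le N_{r,F}(\varphi_1)\,N_{r,F}(\varphi_2).$$

**Proof.** If one multiplies two sums $\sum_k\varepsilon_k\varphi_1(r\Lambda^kA)$ and $\sum_l\varphi_2(r\Lambda^lA)$, one gets the wanted diagonal terms and also unwanted terms with $k\ne l$. Random phases remove the latter. Let $\eta=(\eta_k)_{k\in F}$ be independent and uniformly distributed on the unit circle, so that $\mathbb E\,\eta_k\bar\eta_l=\delta_{kl}$. Since $(\varphi_1\varphi_2)(r\Lambda^kA)=\varphi_1(r\Lambda^kA)\varphi_2(r\Lambda^kA)$,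
$$\sum_{k\in F}\varepsilon_k(\varphi_1\varphi_2)(r\Lambda^kA)=\mathbb E\Big[\Big(\sum_{k\in F}\varepsilon_k\eta_k\,\varphi_1(r\Lambda^kA)\Big)\Big(\sum_{l\in F}\bar\eta_l\,\varphi_2(r\Lambda^lA)\Big)\Big].$$
For every value of $\eta$ the coefficients $\varepsilon_k\eta_k$ and $\bar\eta_l$ have modulus at most $1$, so the product in brackets has norm at most $N_{r,F}(\varphi_1)N_{r,F}(\varphi_2)$. The same bound holds for its expectation. Take the supremum over $(\varepsilon_k)$. $\square$

This norm is used as follows. We shall meet an operator $A$ for which the hypothesis bounds $N(\varphi)$ for functions $\varphi$ holomorphic past the imaginary axis, and we shall need a bound for a function with a pole in the open right half-plane. In a submultiplicative norm one can run a Neumann series, and a Neumann series can cross the half-plane at all scales $r\Lambda^k$ simultaneously.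

## 2. The unconditional Ritt condition and polynomials on Stolz domains

Let $\mathbb D=\{|z|<1\}$ and let $T$ be a bounded operator on $X$, with resolvent $R(\lambda,T)=(\lambda-T)^{-1}$.

**Definition (Ritt operator).** $T$ is a Ritt operator if $\sigma(T)\subset\overline{\mathbb D}$ and the set $\{(\lambda-1)R(\lambda,T):|\lambda|>1\}$ is bounded.

**Definition (unconditional Ritt condition).** Following Kalton and Portal, $T$ satisfies the unconditional Ritt condition with constant $K\ge0$ if
$$\Big\|\sum_{k\ge1}a_k(T^k-T^{k-1})\Big\|\le K\sup_{k\ge1}|a_k|\qquad\text{for every finite complex sequence }(a_k)_{k\ge1}.\tag{1}$$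

**Definition (two families of domains).** For $\gamma\in(0,\frac\pi2)$, the Stolz domain $B_\gamma$ is the interior of the convex hull of $1$ and the disc $D(0,\sin\gamma)$. For $\kappa>1$, put
$$S_\kappa=\{z\in\mathbb C:\ |1-z|<\kappa(1-|z|)\}.$$

The sets $S_\kappa$ are open, lie in $\mathbb D$, and increase with $\kappa$. For instance $z=\frac i2$ has $|1-z|/(1-|z|)=\frac{\sqrt5/2}{1/2}=\sqrt5$, so $\frac i2\in S_\kappa$ exactly when $\kappa>\sqrt5$. A real $z\in[0,1)$ has quotient $1$ and lies in every $S_\kappa$.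

**Definition (bounded calculus).** For $E=B_\gamma$ or $E=S_\kappa$, we say that $T$ has a bounded $H^\infty(E)$ calculus if there is $C\ge0$ with $\|P(T)\|\le C\sup_E|P|$ for every polynomial $P$.

Two facts serve as background. The unconditional Ritt condition is stronger than the Ritt condition (Lemma 7 will show this). And if a Ritt operator has a bounded $H^\infty(B_\gamma)$ calculus for some $\gamma<\frac\pi2$, then it satisfies the unconditional Ritt condition. The paper of Florence Lancien and Christian Le Merdy, "On functional calculus properties of Ritt operators", arXiv:1301.4875 (2013), is the source of the following problem: does the converse hold? That is, does (1) alone, on an arbitrary Banach space, force a bounded $H^\infty(B_\gamma)$ calculus for some $\gamma<\frac\pi2$? The answer is yes.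

**Theorem 2.** Let $T$ satisfy the unconditional Ritt condition with constant $K$, where $K\ge1$ without loss of generality.
(a) $T$ has a bounded $H^\infty(S_\kappa)$ calculus for every $\kappa>K$.
(b) $T$ has a bounded $H^\infty(B_\gamma)$ calculus for every $\gamma\in(\arccos\frac1K,\frac\pi2)$.

**Theorem 3.**
(a) (Converse.) If $\|P(T)\|\le C\sup_{S_\kappa}|P|$ for all polynomials $P$, then $T$ satisfies the unconditional Ritt condition with constant $C\kappa$. If $\|P(T)\|\le C\sup_{B_\gamma}|P|$ for all $P$, it satisfies it with constant $C\frac{1+\sin\gamma}{1-\sin\gamma}$.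
(b) (Sharpness.) For each $K>1$ there is a diagonal contraction on $\ell^2$ satisfying the unconditional Ritt condition with constant $K$ that has no bounded $H^\infty(S_\kappa)$ calculus for any $1<\kappa<K$, and no bounded $H^\infty(B_\gamma)$ calculus for any $0<\gamma<\arccos\frac1K$.
(c) (Exact characterization up to renorming.) For every bounded $T$,
$$\inf\{\kappa>1:\ T\text{ has a bounded }H^\infty(S_\kappa)\text{ calculus}\}=\inf_{|\cdot|}K_{|\cdot|}(T),$$
where $|\cdot|$ runs over the equivalent norms on $X$, $K_{|\cdot|}(T)\in[1,\infty]$ is the least constant $\ge1$ in the unconditional Ritt condition for $|\cdot|$, and $\inf\emptyset=\infty$.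

The endpoint cases $\kappa=K$ and $\gamma=\arccos\frac1K$ are not decided here.

## 3. Scalars, diagonal operators, Jordan blocks, and the shape of $S_\kappa$

**Scalars.** Let $X=\mathbb C$ and $T=z$. Choosing $a_k$ unimodular so that all terms become positive, the best constant in (1) is $\sup_n|1-z|\sum_{k=1}^n|z|^{k-1}$. It is $0$ for $z=1$, it is $\frac{|1-z|}{1-|z|}$ for $|z|<1$, and it is infinite otherwise. So for $|z|<1$ and $\kappa>1$, the best constant is less than $\kappa$ exactly when $z\in S_\kappa$. This is why the sets $S_\kappa$ are the natural domains here.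

**Diagonal operators.** Let $T$ be diagonal on $\ell^2$ with eigenvalues $z_j$. The norm of a diagonal operator is the supremum of the moduli of its entries, so the best constant in (1) is $\sup_{z_j\ne1}\frac{|1-z_j|}{1-|z_j|}$ if all $z_j\neq 1$ lie in $\mathbb D$. If this is at most $K$ and $\kappa>\max(K,1)$, each $z_j$ lies in $S_\kappa$ or equals $1\in\overline{S_\kappa}$, so $\|P(T)\|\le\sup_{S_\kappa}|P|$. Theorem 2(a) is trivial here.

**Jordan blocks.** Let $T=z_0I+N$ with $N^2=0$, $N\ne0$, so $P(T)=P(z_0)I+P'(z_0)N$. If $z_0=1$, then $T^k-T^{k-1}=N$ for all $k$; taking $a_1=\dots=a_n=1$ gives norm $n\|N\|$, and (1) fails. If $|z_0|<1$, then (1) holds, because $\sum_k|z_0^k-z_0^{k-1}|$ and $\sum_k|kz_0^{k-1}-(k-1)z_0^{k-2}|$ converge. Since the scalar computation (applied on the eigenvector) gives $K\ge\frac{|1-z_0|}{1-|z_0|}$, the point $z_0$ is interior to $S_\kappa$ for $\kappa>K$, and Cauchy's estimate bounds $|P'(z_0)|$ by a multiple of $\sup_{S_\kappa}|P|$.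

We move the vertex $1$ to the origin and describe $S_\kappa$ in polar coordinates.

**Lemma 4.** Let $\kappa>1$, $\rho_\kappa(\varphi)=\dfrac{2(\cos\varphi-1/\kappa)}{1-1/\kappa^2}$, and $w=re^{i\varphi}$ with $r>0$, $|\varphi|\le\pi$. Then
$$|1-w|<1-\tfrac r\kappa\iff r<\rho_\kappa(\varphi),\qquad |1-w|\le1-\tfrac r\kappa\iff r\le\rho_\kappa(\varphi).$$
Hence $D_\kappa:=1-S_\kappa=\{re^{i\varphi}:\ |\varphi|<\arccos\frac1\kappa,\ 0<r<\rho_\kappa(\varphi)\}$.

**Proof.** The left-hand conditions force $r\le\kappa$. So do the right-hand ones, since $\rho_\kappa\le\frac{2(1-1/\kappa)}{1-1/\kappa^2}=\frac{2\kappa}{\kappa+1}<\kappa$. For $r\le\kappa$ both sides of the left-hand inequalities are nonnegative and may be squared. The squared strict inequality reads $1-2r\cos\varphi+r^2<1-\frac{2r}\kappa+\frac{r^2}{\kappa^2}$; dividing by $r$ gives $r(1-\kappa^{-2})<2(\cos\varphi-\frac1\kappa)$. The case of $\le$ is identical. The condition $1-w\in S_\kappa$ is $|w|<\kappa(1-|1-w|)$, which is the first left-hand condition when $w\neq0$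 and is false for $w=0$. Finally $\rho_\kappa(\varphi)>0$ means $\cos\varphi>\frac1\kappa$. $\square$

So at its vertex $1$, $S_\kappa$ has half-angle $\arccos\frac1\kappa$, and $1\in\overline{S_\kappa}$.

## 4. Spectrum, resolvent and semigroup of $A=I-T$

From here through Section 9, $T$ satisfies (1) with $K\ge1$ (enlarge $K$ if necessary), and
$$A=I-T,\qquad \omega=\arccos\tfrac1K\in[0,\tfrac\pi2).$$
Taking one nonzero coefficient in (1) gives $\|T^k-T^{k-1}\|\le K$. Taking $a_1=\dots=a_n=1$ gives $\|T^n-I\|\le K$, so $\|T^n\|\le K+1$ for all $n\ge0$. In particular $\sigma(T)\subset\overline{\mathbb D}$.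

**Lemma 5 (spectrum).** Every $w\in\sigma(A)\setminus\{0\}$ satisfies $|w|\le K(1-|1-w|)$, and $\sigma(A)\subset\Sigma_\omega$.

**Proof.** Let $z=1-w\in\sigma(T)$, $z\ne1$. Choose unimodular $a_k$ with $a_k(z^k-z^{k-1})=|z^k-z^{k-1}|$. By spectral mapping, $\sum_{k=1}^na_k(z^k-z^{k-1})$ lies in the spectrum of $\sum_{k=1}^na_k(T^k-T^{k-1})$, so $|1-z|\sum_{k=1}^n|z|^{k-1}\le K$ for all $n$. Since $z\ne1$, this forces $|z|<1$ and $|1-z|\le K(1-|z|)$, the first claim. Write $w=re^{i\varphi}$. Then $|1-w|\le1-\frac rK$; squaring and dividing by $r$ gives $r(1-K^{-2})\le2(\cos\varphi-\frac1K)$. The left side is nonnegative, so $\cos\varphi\ge\frac1K$, i.e. $|\varphi|\le\omega$. $\square$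

So $A$ is an operator of the kind considered in Section 1, and $\mathcal H$, $N_{r,F}$, $N$ and Lemma 1 are available.

**Lemma 6 (resolvent outside the disc).** If $|1-\nu|>1$, in particular if $\nu\ne0$ and $\operatorname{Re}\nu\le0$, then
$$\|A(A-\nu)^{-1}\|\le K,\qquad\|\nu(A-\nu)^{-1}\|\le K+1.\tag{2}$$

**Proof.** For $|\lambda|>1$ the following series converge absolutely, as $T$ is power bounded:
$$\sum_{k\ge1}\lambda^{-k}(T^k-T^{k-1})=\big(\lambda R(\lambda,T)-I\big)-R(\lambda,T)=(\lambda-1)R(\lambda,T)-I .$$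
The partial sums have norm at most $K$ by (1), because $|\lambda^{-k}|\le1$. Put $\lambda=1-\nu$, so $\lambda-T=A-\nu$. Then the right side is $-\nu(A-\nu)^{-1}-I=-A(A-\nu)^{-1}$. The second bound follows from $\nu(A-\nu)^{-1}=A(A-\nu)^{-1}-I$. If $\operatorname{Re}\nu\le0$ and $\nu\ne0$, then $|1-\nu|^2=1-2\operatorname{Re}\nu+|\nu|^2>1$. $\square$

Since $(\lambda-1)R(\lambda,T)=-\nu(A-\nu)^{-1}$, (2) contains the Ritt condition. The next lemma goes beyond the imaginary axis, one point at a time, by a Neumann series.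

**Lemma 7 (resolvent inside the half-plane).** Let $\omega<\beta<\frac\pi2$, so that $K\cos\beta<1$. Then
$$\|\lambda(A-\lambda)^{-1}\|\le\frac{K+1}{1-K\cos\beta}\qquad(\lambda\ne0,\ |\arg\lambda|\ge\beta).\tag{3}$$

**Proof.** For $\operatorname{Re}\lambda\le0$ this is (2). Let $\lambda=re^{i\theta}$ with $\beta\le\theta<\frac\pi2$; for negative $\theta$ replace $i$ by $-i$ throughout. Compare $\lambda$ with the point $is$ on the imaginary axis at the same height, $s=r\sin\theta$. Put
$$u=A(A-is)^{-1},\qquad\varsigma=1-\frac{is}\lambda=1-i\sin\theta\,e^{-i\theta}=\cos\theta\,e^{-i\theta}.$$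
Since $is=(1-\varsigma)\lambda$,
$$I-\varsigma u=\big((1-\varsigma)A-is\big)(A-is)^{-1}=(1-\varsigma)(A-\lambda)(A-is)^{-1}.$$
By (2), $\|\varsigma u\|\le K\cos\theta\le K\cos\beta<1$, so $I-\varsigma u$ is invertible with inverse of norm at most $(1-K\cos\beta)^{-1}$. Therefore $(A-\lambda)^{-1}=(1-\varsigma)(A-is)^{-1}(I-\varsigma u)^{-1}$. Since $|\lambda||1-\varsigma|=s$ and $\|s(A-is)^{-1}\|\le K+1$, (3) follows. $\square$

The last preparation turns (1), a statement about powers of $T$, into a statement about the semigroup $e^{-tA}$, where scaling is natural.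

**Lemma 8 (semigroup form of the hypothesis).** For $a\in L^1(0,\infty)\cap L^\infty(0,\infty)$,
$$\Big\|\int_0^\infty a(t)\,Ae^{-tA}\,dt\Big\|\le K\|a\|_\infty.\tag{4}$$

**Proof.** We have $Ae^{-tA}=(I-T)e^{-t}e^{tT}=\sum_{n\ge0}e^{-t}\frac{t^n}{n!}(T^n-T^{n+1})$. Since $\|T^n-T^{n+1}\|\le K$ and $\sum_ne^{-t}\frac{t^n}{n!}=1$, the sum over $n$ of the integrals of the norms is at most $K\|a\|_1$, and Fubini gives
$$\int_0^\infty a(t)Ae^{-tA}dt=\sum_{n\ge0}\alpha_n(T^n-T^{n+1}),\qquad\alpha_n=\int_0^\infty a(t)e^{-t}\frac{t^n}{n!}dt,$$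
an absolutely convergent series. Since $\int_0^\infty e^{-t}\frac{t^n}{n!}dt=1$, we have $|\alpha_n|\le\|a\|_\infty$. By (1) with $a_k=-\alpha_{k-1}$, the partial sums have norm at most $K\|a\|_\infty$. $\square$

## 5. Logarithmic divergence at the vertex

The obvious plan for Theorem 2(a) is the Cauchy formula. Put $f(z)=P(1-z)-P(1)$, so $f(0)=0$ and $f(A)=P(T)-P(1)I$. Integrate $f(\lambda)(\lambda-A)^{-1}$ over the boundary of a region that contains $\sigma(A)\setminus\{0\}$, lies in $D_\kappa$, and near $0$ is bounded by the two rays through $\mu=e^{\pm i\beta}$, with $\arccos\frac1K<\beta<\arccos\frac1\kappa$. On the rays, (3) gives $\|(r\mu-A)^{-1}\|\le C/r$, hence the bound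
$$C\int_0^{r_0}|f(r\mu)|\frac{dr}r .$$
This is finite for each $f$, since $f(r\mu)=O(r)$, but it is not bounded by a constant times $\sup_{D_\kappa}|f|$. Take $P(z)=z^n$. Then $|f|\le2$ on $D_\kappa$. For $0<r\le r_0$, with $r_0$ so small that $r_0\mu\in D_\kappa$, Lemma 4 gives $|1-r\mu|^n\le(1-\frac r\kappa)^n\le e^{-nr/\kappa}$. So $|f(r\mu)|\ge\frac12$ when $r\ge\kappa(\log2)/n$, and the integral is at least $\frac12\log\frac{r_0n}{\kappa\log2}$, which tends to infinity with $n$. Yet $\|T^n\|\le K+1$: the loss comes from taking norms inside the integral.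

One improvement is cheap. The function $\lambda\mapsto(\lambda+A)^{-1}$ is holomorphic on $\operatorname{Re}\lambda>0$, so by Cauchy's theorem it may be subtracted, and
$$(\lambda-A)^{-1}-(\lambda+A)^{-1}=2A(\lambda^2-A^2)^{-1}.$$
On the ray $\lambda=r\mu$ this equals
$$2A(r^2\mu^2-A^2)^{-1}=\frac2r\,\psi_\mu(A/r),\qquad\psi_\mu(z)=\frac z{\mu^2-z^2},\tag{5}$$
and $\psi_\mu$ now vanishes at both $0$ and $\infty$. For a scalar $A=w>0$ this is enough: $\int_0^\infty|\psi_\mu(w/r)|\frac{dr}r=\int_0^\infty\frac{ds}{|\mu^2-s^2|}$, which is finite and independent of $w$. For operators, norms inside the integral still diverge. Let $T$ be diagonal on $\ell^2$ with eigenvalues $1-2^{-j}$, $j\ge0$, so $A$ has eigenvalues $2^{-j}$ and (1) holds with $K=1$. For $0<r\le1$ there is $j\geq 0$ with $s=2^{-j}/r\in(\frac12,1]$, so $\|\psi_\mu(A/r)\|\ge\frac s{|\mu^2-s^2|}\ge\frac14$ and $\int_\varepsilon^1\|\psi_\mu(A/r)\|\frac{dr}r\ge\frac14\log\frac1\varepsilon$.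

What we need is a bound that keeps the sum over scales together:
$$\Big\|\int_0^\infty m(r)\,\psi_\mu(A/r)\frac{dr}r\Big\|\le C\|m\|_\infty .$$
Cutting $(0,\infty)$ into the blocks $[\Lambda^k,\Lambda^{k+1})$ shows that this follows from $N(\psi_\mu)<\infty$. So the task is to prove $N(\psi_\mu)<\infty$ for $\mu=e^{\pm i\beta}$.

## 6. Laplace-type functions have finite norm over scales

Lemma 8 bounds $N$ for a large class of functions.

**Lemma 9.** Let $b:(0,\infty)\to\mathbb C$ be measurable with $|b(t)|\le Ce^{-\delta t}$ for some $\delta>0$, and let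
$$\varphi(z)=\int_0^\infty b(t)\,ze^{-tz}\,dt\qquad(\operatorname{Re}z>-\delta).$$
Then $\varphi\in\mathcal H$ and $N(\varphi)\le K\sup_{t>0}\sum_{k\in\mathbb Z}|b(\Lambda^kt)|$.

**Proof.** The integral converges locally uniformly on $\operatorname{Re}z>-\delta$, an open set containing $\Sigma_\omega$, so $\varphi\in\mathcal H$. Fix $r>0$ and a contour $\Gamma$ around $\sigma(rA)$ inside $\operatorname{Re}z>-\frac\delta2$. On $\Gamma$ we have $|b(t)\lambda e^{-t\lambda}|\le C|\lambda|e^{-\delta t/2}$, so Fubini in the Riesz–Dunford integral gives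
$$\varphi(rA)=\int_0^\infty b(t)\,rAe^{-trA}\,dt=\int_0^\infty b(t/r)\,Ae^{-tA}\,dt .$$
Apply this with $r\Lambda^k$ in place of $r$ and sum:
$$\sum_{k\in F}\varepsilon_k\varphi(r\Lambda^kA)=\int_0^\infty\Big[\sum_{k\in F}\varepsilon_k\,b\Big(\frac t{r\Lambda^k}\Big)\Big]Ae^{-tA}\,dt .$$
The bracket is in $L^1\cap L^\infty$ and is bounded in modulus by $\sup_{t>0}\sum_{k\in\mathbb Z}|b(\Lambda^kt)|$. Apply (4). $\square$

Functions as in Lemma 9 are holomorphic on a half-plane $\operatorname{Re}z>-\delta$. But $\psi_\mu$ has a pole at $\mu=e^{i\beta}$, and $\operatorname{Re}\mu=\cos\beta>0$. So no choice of $b$ produces $\psi_\mu$, and Lemma 9 alone cannot finish.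

Lemma 7 did cross into the right half-plane, by the Neumann series in $\varsigma u$ with $u=A(A-is)^{-1}$. Can we run it at all scales in the norm $N$? Submultiplicativity is available from Lemma 1, but $u$ comes from the function $z/(z-is)$, which tends to $1$ at $\infty$; as in the example of Section 1, its norm $N$ is infinite already for scalars $A=w>0$. We need another function $h$ in place of $u$: one with $N(h)\le K$ and $|h(\mu)|>K$. Then $1-h/h(\mu)$ vanishes at $\mu$, which cancels the pole of $\psi_\mu$, and the remainder is small enough to be absorbed.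

## 7. A pole inside the right half-plane

**Proposition 10.** Let $\omega<\beta<\frac\pi2$. There is $\Lambda>1$ such that for $\mu=e^{i\beta}$ and for $\mu=e^{-i\beta}$ the function $\psi_\mu(z)=\dfrac z{\mu^2-z^2}$ satisfies $N(\psi_\mu)<\infty$.

**Proof.** Put $c=\cos\beta$ and $\nu=\operatorname{Im}\mu$. Since $\beta>\omega=\arccos\frac1K$, we have $0<c<\frac1K$.

**Step 1: construct $h$ with $N(h)\le K<|h(\mu)|$.** As $L\to\infty$, $\frac{e^{-c/L}-e^{-cL}}c\to\frac1c>K$. Fix $L>1$ with
$$\frac{e^{-c/L}-e^{-cL}}c>K,\qquad\text{and put }\Lambda=L^2 .$$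
This choice depends only on $c$ and $K$, so it serves for both $\mu=e^{\pm i\beta}$. Let
$$b_0(t)=e^{i\nu t}\mathbf 1_{[L^{-1},L)}(t),\qquad h(z)=\int_0^\infty b_0(t)\,ze^{-tz}\,dt=z\int_{1/L}^Le^{-(z-i\nu)t}\,dt ,$$
an entire function. The function $t\mapsto b_0(\Lambda^kt)$ is supported in $[L^{-1-2k},L^{1-2k})$. These intervals are disjoint for different $k$, and $|b_0|\le1$, so $\sum_k|b_0(\Lambda^kt)|\le1$ for all $t$. Lemma 9 gives
$$N(h)\le K .$$
On the other hand, since $\mu-i\nu=c$ and $|\mu|=1$,
$$|h(\mu)|=\int_{1/L}^Le^{-ct}\,dt=\frac{e^{-c/L}-e^{-cL}}c>K .$$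
Put $\varsigma=1/h(\mu)$, so $|\varsigma|K<1$. The phase $e^{i\nu t}$ is there to make $|h(\mu)|$ as large as the modulus of $b_0$ permits, and the spacing $\Lambda=L^2$ is there so that passing to all scales costs nothing.

**Step 2: $\psi_0:=(1-\varsigma h)\psi_\mu$ decays and is holomorphic past the imaginary axis.** Write $\psi_0(z)=z\,g(z)$ with
$$g(z)=\frac{1-\varsigma h(z)}{(\mu-z)(\mu+z)} .$$
At $z=\mu$ the numerator vanishes, so the singularity is removable. The other pole $-\mu$ has real part $-c$. Hence $g$ is holomorphic on $\operatorname{Re}z>-c$. We claim that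
$$|g(z)|\le\frac{C}{1+|z|^2}\qquad(\operatorname{Re}z\ge-\tfrac c2).\tag{6}$$
For $z\ne i\nu$,
$$h(z)=\frac z{z-i\nu}\Big(e^{-(z-i\nu)/L}-e^{-(z-i\nu)L}\Big).$$
If $|z|\ge2$ and $\operatorname{Re}z\ge-\frac c2$, then $|z-i\nu|\ge|z|-1\ge\frac{|z|}2$, and each exponential has modulus at most $e^{cL/2}$, so $|h(z)|\le4e^{cL/2}$. Also $|\mu^2-z^2|\ge|z|^2-1\ge\frac34|z|^2$. This gives (6) for $|z|\ge2$. On the compact set $\{|z|\le2,\ \operatorname{Re}z\ge-\frac c2\}$ the function $g$ is continuous, hence bounded.

**Step 3: represent $\psi_0$ as in Lemma 9.** Define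
$$b(t)=\frac1{2\pi}\int_{\mathbb R}g(x+iy)\,e^{t(x+iy)}\,dy\qquad(t\in\mathbb R,\ x\ge-\tfrac c2).$$
The integral converges by (6). It does not depend on $x$: apply Cauchy's theorem on a rectangle with vertical sides on $\operatorname{Re}z=x_1,x_2$ and horizontal sides at heights $\pm Y$. The horizontal sides contribute at most $2|x_2-x_1|\,e^{|t|\max(|x_1|,|x_2|)}\frac C{1+Y^2}\to0$. We read off four properties.

First, $b$ is continuous, by dominated convergence.

Second, $b(t)=0$ for $t\le0$, since for $x>0$
$$|b(t)|\le\frac{e^{tx}}{2\pi}\int_{\mathbb R}\frac{C\,dy}{1+x^2+y^2}=\frac{Ce^{tx}}{2\sqrt{1+x^2}}\longrightarrow0\quad(x\to\infty).$$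

Third, $x=-\frac c2$ gives $|b(t)|\le C'e^{-ct/2}$ for $t\ge0$.

Fourth, take $x=0$ and use $b(0)=0$ and $|e^{iu}-1|\le\min(2,|u|)\le2|u|^{1/2}$. For $t\ge0$,
$$|b(t)|=|b(t)-b(0)|\le\frac C{2\pi}\int_{\mathbb R}\frac{2|ty|^{1/2}}{1+y^2}\,dy\le C't^{1/2}.$$

Now let $x>-\frac c2$. The function $y\mapsto g(x+iy)$ is continuous and integrable, and its inverse Fourier transform $t\mapsto e^{-tx}b(t)$ is integrable too, being $0$ for $t\le0$ and at most $C'e^{-(x+c/2)t}$ for $t>0$. Fourier inversion yields
$$g(z)=\int_0^\infty b(t)e^{-tz}\,dt\quad(\operatorname{Re}z>-\tfrac c2),\qquad\text{so}\qquad\psi_0(z)=\int_0^\infty b(t)\,ze^{-tz}\,dt .$$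

**Step 4: $N(\psi_0)<\infty$.** By Lemma 9 with $\delta=\frac c2$ it is enough that $\sup_{t>0}\sum_k|b(\Lambda^kt)|<\infty$. The sum is unchanged when $t$ is replaced by $\Lambda t$, so let $t\in[1,\Lambda)$. By the bounds in Step 3,
$$\sum_{k\in\mathbb Z}|b(\Lambda^kt)|\le C'\Big(\sum_{k\le0}\Lambda^{(k+1)/2}+\sum_{k\ge1}e^{-c\Lambda^k/2}\Big)<\infty .$$

**Step 5: absorb.** The poles $\pm\mu$ of $\psi_\mu$ lie off $\Sigma_\omega$, because $\omega<\beta<\frac\pi2$. So $\psi_\mu\in\mathcal H$, and $\psi_\mu=\psi_0+\varsigma h\psi_\mu$ in $\mathcal H$. By Lemma 1 and $N(h)\le K$,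
$$N_{r,F}(\psi_\mu)\le N_{r,F}(\psi_0)+|\varsigma|\,N_{r,F}(h)\,N_{r,F}(\psi_\mu)\le N(\psi_0)+|\varsigma|K\,N_{r,F}(\psi_\mu).$$
Here $N_{r,F}(\psi_\mu)$ is finite, because $F$ is finite; this is why we work with $N_{r,F}$ and not with $N$ directly. Since $|\varsigma|K<1$, we may subtract:
$$N_{r,F}(\psi_\mu)\le\frac{N(\psi_0)}{1-|\varsigma|K},$$
uniformly in $r$ and $F$. $\square$

**Corollary 11.** With $\beta,\Lambda,\mu$ as in Proposition 10, for every bounded measurable $m$ with compact support in $(0,\infty)$,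
$$\Big\|\int_0^\infty m(r)\,\psi_\mu(A/r)\,\frac{dr}r\Big\|\le N(\psi_\mu)\,\log\Lambda\;\|m\|_\infty .$$

**Proof.** By (5), $r\mapsto\psi_\mu(A/r)=rA(r^2\mu^2-A^2)^{-1}$ is norm continuous on $(0,\infty)$, so the integral makes sense. Split $(0,\infty)$ into the intervals $[\Lambda^k,\Lambda^{k+1})$ and substitute $r=\Lambda^ks$ on the $k$-th one; $\frac{dr}r=\frac{ds}s$. The integral becomes
$$\int_1^\Lambda\Big[\sum_km(\Lambda^ks)\,\psi_\mu\big(s^{-1}\Lambda^{-k}A\big)\Big]\frac{ds}s ,$$
where only finitely many $k$ contribute, since $m$ has compact support. For each $s$ the bracket has norm at most $N(\psi_\mu)\|m\|_\infty$, by the definition of $N$ at the scale $s^{-1}$ (with $-k$ as summation index). Finally $\int_1^\Lambda\frac{ds}s=\log\Lambda$. $\square$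

## 8. The contour integral: bounded calculus on $S_\kappa$

We prove Theorem 2(a). Let $\kappa>K$.

**Step 1: a region between $\sigma(A)$ and $D_\kappa$.** Choose $K<\kappa_0<\kappa_1<\kappa$ and put
$$\beta=\arccos\tfrac1{\kappa_0}\in(\omega,\tfrac\pi2),\quad\rho=\rho_{\kappa_1},\quad r_0=\rho(\beta),\quad\Omega=\{re^{i\varphi}:\ |\varphi|<\beta,\ 0<r<\rho(\varphi)\}.$$
Since $\beta<\arccos\frac1{\kappa_1}$, we have $r_0>0$, and $\rho\ge r_0$ on $[-\beta,\beta]$. We need two inclusions.

* $\sigma(A)\setminus\{0\}\subset D_{\kappa_0}\subset\Omega$. By Lemma 5, $w\in\sigma(A)\setminus\{0\}$ satisfies $0<|w|\le K(1-|1-w|)<\kappa_0(1-|1-w|)$, so $w\in D_{\kappa_0}$. By Lemma 4, points of $D_{\kappa_0}$ have $|\arg w|<\beta$; as $D_{\kappa_0}\subset D_{\kappa_1}$, they also satisfy $|w|<\rho(\arg w)$.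
* $\overline\Omega\setminus\{0\}\subset D_\kappa$. Points of the left side have $0<r\le\rho_{\kappa_1}(\varphi)$, so by Lemma 4 $0<r\le\kappa_1(1-|1-w|)<\kappa(1-|1-w|)$.

The boundary $\partial\Omega$ consists of the segments $\{re^{\pm i\beta}:0\le r\le r_0\}$ and the arc $\Gamma'=\{\rho(\varphi)e^{i\varphi}:|\varphi|\le\beta\}$. The arc is compact and contained in $\{\operatorname{Re}\lambda>0\}$. It is disjoint from $\sigma(A)$, because $\sigma(A)\setminus\{0\}$ lies in the open set $\Omega$, and from $\sigma(-A)$, because $\sigma(-A)\subset-\Sigma_\omega$.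

**Step 2: normalization.** Let $P$ be a polynomial with $|P|\le1$ on $S_\kappa$; this suffices by scaling. Since $1\in\overline{S_\kappa}$, $|P(1)|\le1$. Put $f(z)=P(1-z)-P(1)$. Then $f(0)=0$, $f(A)=P(T)-P(1)I$, and $|f|\le2$ on $\overline\Omega$ by the second inclusion.

**Step 3: the Cauchy formula with the vertex cut out.** Let $0<\varepsilon<r_0$. The region $\Omega\cup D(0,\varepsilon)$ is starlike about $0$. Its positively oriented boundary consists of $\Gamma^\varepsilon:=\partial\Omega\cap\{|\lambda|\ge\varepsilon\}$ and the arc $\{\varepsilon e^{i\theta}:\beta\le\theta\le2\pi-\beta\}$, and it surrounds $\sigma(A)\subset\{0\}\cup\Omega$. On the arc, $\|(\lambda-A)^{-1}\|=O(1/\varepsilon)$ by (3), $f(\lambda)=O(\varepsilon)$ because $f(0)=0$, and the length is $O(\varepsilon)$. Therefore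
$$f(A)=\frac1{2\pi i}\int_{\Gamma^\varepsilon}f(\lambda)(\lambda-A)^{-1}\,d\lambda+O(\varepsilon).$$
The implied constants may depend on $P$, which does no harm since $\varepsilon\to0$ with $P$ fixed.

**Step 4: replace the resolvent by a kernel that vanishes at $0$ and $\infty$.** The function $\lambda\mapsto(\lambda+A)^{-1}$ is holomorphic on $\operatorname{Re}\lambda>0$, with $\|(\lambda+A)^{-1}\|\le(K+1)/|\lambda|$ by (2) with $\nu=-\lambda$. Apply Cauchy's theorem to $f(\lambda)(\lambda+A)^{-1}$ on $\Omega\setminus\overline{D(0,\varepsilon)}$. The boundary is $\Gamma^\varepsilon$ together with $\{\varepsilon e^{i\theta}:|\theta|\le\beta\}$, where the integrand is $O(\varepsilon)\cdot O(1/\varepsilon)$ and the length is $O(\varepsilon)$. So $\int_{\Gamma^\varepsilon}f(\lambda)(\lambda+A)^{-1}d\lambda=O(\varepsilon)$. Subtracting,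
$$f(A)=\lim_{\varepsilon\to0}\frac1{2\pi i}\int_{\Gamma^\varepsilon}f(\lambda)\,2A(\lambda^2-A^2)^{-1}\,d\lambda .$$

**Step 5: the segments.** On $\lambda=r\mu$, $\mu=e^{\pm i\beta}$, $\varepsilon\le r\le r_0$, formula (5) shows that the contribution of the segment is, up to sign,
$$\frac1{2\pi i}\int_\varepsilon^{r_0}f(r\mu)\,\mu\cdot2\,\psi_\mu(A/r)\,\frac{dr}r .$$
Apply Corollary 11 with $m(r)=f(r\mu)\mathbf 1_{[\varepsilon,r_0]}(r)$, $\|m\|_\infty\le2$. The norm is at most $\frac1{2\pi}\cdot2\cdot2\,N(\psi_\mu)\log\Lambda$, uniformly in $\varepsilon$. This is where the logarithm of Section 5 disappears.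

**Step 6: the outer arc.** On $\Gamma'$ the kernel $2A(\lambda^2-A^2)^{-1}$ is norm continuous by Step 1, hence bounded, so the contribution has norm at most
$$\frac1{2\pi}\cdot2\cdot\operatorname{length}(\Gamma')\,\sup_{\lambda\in\Gamma'}\|2A(\lambda^2-A^2)^{-1}\|<\infty .$$

The bounds in Steps 5 and 6 do not depend on $P$, and $\|P(T)\|\le|P(1)|+\|f(A)\|\le1+\|f(A)\|$. This proves Theorem 2(a). $\square$

## 9. The inclusion of $S_{1/\cos\gamma}$ in $B_\gamma$

We prove Theorem 2(b). Let $\gamma\in(\arccos\frac1K,\frac\pi2)$ and $\kappa=\frac1{\cos\gamma}$. Then $\kappa>K$, so by part (a) $T$ has a bounded $H^\infty(S_\kappa)$ calculus. If $S_\kappa\subset B_\gamma$, then $\sup_{S_\kappa}|P|\le\sup_{B_\gamma}|P|$ and (b) follows. So let $z=1-re^{i\varphi}\in S_\kappa$. By Lemma 4, $r>0$ and $|\varphi|<\arccos\frac1\kappa=\gamma$.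

**Case $r\ge\cos\gamma$.** Here $|z|<1-\frac r\kappa=1-r\cos\gamma\le1-\cos^2\gamma=\sin^2\gamma<\sin\gamma$. So $z$ lies in the open disc of radius $\sin\gamma$, hence in $B_\gamma$.

**Case $r<\cos\gamma$.** Put $w=1-\cos\gamma\,e^{i\varphi}$. Since $\cos\varphi>\cos\gamma$,
$$|w|^2=1-2\cos\gamma\cos\varphi+\cos^2\gamma<1-\cos^2\gamma=\sin^2\gamma ,$$
so $w$ is in the open disc $D(0,\sin\gamma)$. With $t=r/\cos\gamma\in(0,1)$ we have $z=(1-t)\cdot1+tw$. The map $w'\mapsto(1-t)+tw'$ carries a neighborhood of $w$ in the disc onto a neighborhood of $z$ inside the convex hull. So $z$ is an interior point, i.e. $z\in B_\gamma$.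

This proves Theorem 2: the unconditional Ritt condition implies a bounded $H^\infty(B_\gamma)$ functional calculus for some $\gamma<\frac\pi2$. $\square$

## 10. Converse, sharpness and renorming

In Theorem 3 everything comes from one scalar estimate: for $|z|<1$ and $|a_k|\le1$,
$$\Big|\sum_ka_k(z^k-z^{k-1})\Big|\le|1-z|\sum_{k\ge1}|z|^{k-1}=\frac{|1-z|}{1-|z|}.\tag{7}$$

**Proof of Theorem 3(a).** The purpose is to bound the right side of (7) on the two domains. On $S_\kappa$ it is less than $\kappa$. So the polynomial $P(z)=\sum_ka_k(z^k-z^{k-1})$ satisfies $\sup_{S_\kappa}|P|\le\kappa\sup|a_k|$, and $\|P(T)\|\le C\kappa\sup|a_k|$.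

Now let $z\in B_\gamma$. The convex hull of $1$ and the disc is a union of segments from $1$ to points of the disc, and all its points except $1$ lie in $\mathbb D$, so $1$ is not interior. Hence $z=t+(1-t)w$ with $t\in[0,1)$ and $|w|\le\sin\gamma$. Then $|1-z|=(1-t)|1-w|$, and $|z|\le t+(1-t)|w|$ gives $1-|z|\ge(1-t)(1-|w|)$. So
$$\frac{|1-z|}{1-|z|}\le\frac{|1-w|}{1-|w|}\le\frac{1+\sin\gamma}{1-\sin\gamma},$$
and the second claim follows as before. $\square$

**Proof of Theorem 3(b).** Let $K>1$ and let $T$ be the diagonal operator on $\ell^2$ whose eigenvalues form a countable dense subset of $S_K$. It is a contraction since $S_K\subset\mathbb D$, and by (7) it satisfies (1) with constant $K$. Let $E=\overline{S_\kappa}$ with $1<\kappa<K$, or $E=\overline{B_\gamma}$ with $0<\gamma<\arccos\frac1K$.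

**Step 1: $\mathbb C\setminus E$ is connected.** The compact set $E$ contains $1$ and is starlike with respect to $1$: for $\overline{S_\kappa}$ by Lemma 4, for $\overline{B_\gamma}$ by convexity. If $z\notin E$, then $1+s(z-1)\notin E$ for all $s\ge1$, for otherwise the segment from $1$ to that point, which contains $z$, would lie in $E$. So every point of $\mathbb C\setminus E$ is joined in $\mathbb C\setminus E$ to points of arbitrarily large modulus, and the complement of a large disc is connected.

**Step 2: some eigenvalue lies outside $E$.** By Lemma 4, $1-S_K$ contains an initial piece of every ray of angle $\varphi$ with $|\varphi|<\arccos\frac1K$. The set $1-E$ lies in the closed sector of half-angle $\arccos\frac1\kappa$ in the first case, again by Lemma 4. In the second case it lies in the closed sector of half-angle $\gamma$: if $|w|\le\sin\gamma$, then $1-w$ is in the disc of center $1$ and radius $\sin\gamma$, which lies in that sector, and $1-(t+(1-t)w)=(1-t)(1-w)$. Both half-angles are strictly smaller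 than $\arccos\frac1K$. So the open set $S_K\setminus E$ is nonempty, and by density $T$ has an eigenvalue $z_0\notin E$.

**Step 3: polynomials that are small on $E$ and large at $z_0$.** Removing one point from the connected open set $\mathbb C\setminus E$ leaves it connected, so $E\cup\{z_0\}$ is compact with connected complement. The function equal to $0$ near $E$ and to $n+1$ near $z_0$ is holomorphic near this set. By Runge's theorem there is a polynomial $P$ within distance $1$ of it on $E\cup\{z_0\}$, so $|P|\le1$ on $E$ and $|P(z_0)|\ge n$. Then $\|P(T)\|\ge|P(z_0)|\ge n$. As $n$ is arbitrary, $T$ has no bounded $H^\infty(S_\kappa)$, respectively $H^\infty(B_\gamma)$, calculus. $\square$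

**Proof of Theorem 3(c).** **Inequality "$\le$".** Let $|\cdot|$ be an equivalent norm with $K_{|\cdot|}(T)<\infty$. Theorem 2(a), applied in $(X,|\cdot|)$, gives a bounded $H^\infty(S_\kappa)$ calculus for every $\kappa>K_{|\cdot|}(T)$. Passing back to the original norm changes only the constant $C$. So the left infimum is at most $K_{|\cdot|}(T)$, for every such norm; norms with $K_{|\cdot|}(T)=\infty$ impose nothing.

**Inequality "$\ge$".** Let $\kappa>1$ and suppose that $\|P(T)\|\le C\sup_{S_\kappa}|P|$ for all polynomials $P$. We look for an equivalent norm in which the calculus has constant $1$. Put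
$$|x|=\sup\{\|P(T)x\|:\ P\text{ a polynomial},\ |P|\le1\text{ on }S_\kappa\}.$$
This is a seminorm, and $\|x\|\le|x|\le C\|x\|$ (take $P=1$ for the first inequality), so it is an equivalent norm. If $|P|\le1$ and $|Q|\le1$ on $S_\kappa$, then $|PQ|\le1$ there, so $\|P(T)Q(T)x\|\le|x|$, and the supremum over $P$ gives $|Q(T)x|\le|x|$. By homogeneity,
$$|Q(T)x|\le\sup_{S_\kappa}|Q|\;|x|\qquad\text{for every polynomial }Q .$$
Apply this to $Q(z)=\sum_ka_k(z^k-z^{k-1})$. By (7), $\sup_{S_\kappa}|Q|\le\kappa\sup|a_k|$, so $K_{|\cdot|}(T)\le\kappa$. Taking the infimum over all such $\kappa$ gives the inequality; if there is no such $\kappa$, the left side is $\infty$ and there is nothing to prove. $\square$
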